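# Critical points of a trigonometric master function, and a polynomial map of degree $\binom nm$

## 1. One charge: a sum of cotangents

Let $n\ge 1$ be odd and let $z_1,\dots,z_n$ be distinct points on the unit circle $S^1$. Put one movable charge at $\xi\in\mathbb C\setminus\{0,z_1,\dots,z_n\}$ and consider
$$\Phi(\xi)=\xi^{2n}\prod_{k=1}^n(\xi-z_k)^{-4}.$$
Where is $\log\Phi$ stationary? Dividing $\partial_\xi\log\Phi$ by $4$, we must solve
$$E(\xi):=-\sum_{k=1}^n\frac1{\xi-z_k}+\frac{n}{2\xi}=0 .\tag{1.1}$$

**Proposition 1.1.** For every choice of distinct $z_k\in S^1$, equation (1.1) has exactly $n$ solutions. They lie on $S^1$, one in each of the $n$ open arcs between neighboring $z_k$, and $E'(\xi)\ne0$ at each of them.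

**Step 1: at most $n$ solutions, by a degree count.** Let $P(x)=\prod_k(x-z_k)$. Then $\xi P(\xi)E(\xi)=R(\xi)$ with $R=\frac n2P-xP'$. This polynomial has leading coefficient $\frac n2-n\ne0$, so it has $n$ roots with multiplicity.

**Step 2: at least $n$ solutions, by monotonicity.** For $\xi=e^{i\theta}$, $z_k=e^{i\theta_k}$,
$$\frac{\xi}{\xi-z_k}=\frac12+\frac12\,\frac{\xi+z_k}{\xi-z_k}=\frac12-\frac i2\cot\frac{\theta-\theta_k}2 .\tag{1.2}$$
Hence $\xi E(\xi)=\frac i2\sum_k\cot\frac{\theta-\theta_k}2$. On each open arc this sum of cotangents decreases strictly from $+\infty$ to $-\infty$ (for $n=1$ there is one arc, of length $2\pi$). So it has exactly one zero in each of the $n$ arcs.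

**Step 3: conclusion.** By Steps 1 and 2, $R$ has exactly $n$ roots, all simple. Since $E=R/(xP)$, we have $E'=R'/(xP)\neq0$ at each of them. $\square$

The proof has two halves: an algebraic count that bounds the number of solutions, and a real-variable argument on the circle that produces them. What remains of each half when there are $m$ charges that also interact with one another?

## 2. The master function and radial link patterns

Let $n\ge1$ be odd, $m\ge1$, and let $\boldsymbol z=(z_1,\dots,z_n)$ be distinct points of $S^1$. They are the growth points of a multiple radial SLE(0) system; nothing about SLE is needed below. The *screening charges* $\boldsymbol\xi=(\xi_1,\dots,\xi_m)$ are pairwise distinct points of $\mathbb C\setminus\{0,z_1,\dots,z_n\}$. The master function of the trigonometric Knizhnik–Zamolodchikov equations is, up to a factor depending only on $\boldsymbol z$,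
$$\Phi_{m,n}(\boldsymbol z,\boldsymbol\xi)=\prod_{k<l}(z_k-z_l)^2\prod_{j,k}(\xi_j-z_k)^{-4}\prod_{i<j}(\xi_i-\xi_j)^8\prod_j\xi_j^{\,2n-4m+4}.$$

**Definition (critical point).** For $c\in\mathbb C$ put
$$E_j(\boldsymbol\xi)=-\sum_{k}\frac1{\xi_j-z_k}+2\sum_{l\ne j}\frac1{\xi_j-\xi_l}+\frac c{\xi_j}.\tag{2.1}$$
With $c=\frac n2-m+1$ we have $E_j=\frac14\partial_{\xi_j}\log\Phi_{m,n}$. A critical point is a tuple $\boldsymbol\xi$ as above with $E_1=\dots=E_m=0$, counted modulo permutations of the $\xi_j$. It is *nondegenerate* if $\det(\partial E_j/\partial\xi_l)\ne0$. For $n$ odd, $c=\frac n2-m+1$ is not an integer.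

**Definition (radial link pattern).** For $0\le p\le n/2$, a radial $(n,p)$-link pattern consists of $p$ curves in the closed unit disc, each joining two of the $z_k$, and $n-2p$ curves joining the remaining $z_k$ to $0$. All curves are simple, meet the circle only at endpoints, and are pairwise disjoint except at the common endpoint $0$. Patterns are taken up to isotopy fixing $z_1,\dots,z_n$ and $0$; their number is $\#LP(n,p)$.

For example, let $n=5$, $p=1$. The curve joining two growth points cuts the disc, and on the side away from $0$ there can be no further growth point, since such a point could not reach $0$. So the two points are neighbors, and there are five possibilities. This matches the $n$ critical points of Section 1.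

*Generic $\boldsymbol z$* means: all $\boldsymbol z$ in the set of $n$-tuples of distinct points of $S^1$, outside a proper closed subset of measure zero. The conjecture stated in Jiaxin Zhang, "Multiple radial SLE(0) and classical Calogero-Sutherland System", arXiv:2410.21544 (2024), says for $n$ odd and generic $\boldsymbol z$: if $m\le\frac n2$ (underscreening), there are exactly $\#LP(n,m)$ critical points, all isolated; if $\frac{n+1}2\le m\le n$ (overscreening), there are exactly $\#LP(n,n-m)$, all isolated; if $m>n$ (upper bound), there are none. All three parts are true.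

**Theorem 2.1.** Let $n$ be odd. For each $1\le m\le n$ there is a nonzero polynomial $\hat D_m(\boldsymbol z)$ such that for all distinct $z_1,\dots,z_n\in S^1$ with $\hat D_m(\boldsymbol z)\neq0$, $\Phi_{m,n}$ has exactly $\binom nm$ critical points, all nondegenerate (so isolated). The set $\{\hat D_m=0\}\cap(S^1)^n$ is closed, proper and of measure zero. Moreover $\binom nm=\#LP(n,m)$ if $m\le\frac n2$, and $\binom nm=\#LP(n,n-m)$ if $\frac{n+1}2\le m\le n$. If $m>n$ there are no critical points, for every $\boldsymbol z$.

**Theorem 2.2.** Let $n\ge1$ have any parity, $m\ge1$, $c\in\mathbb C\setminus\mathbb Z$, and let $z_k\in\mathbb C\setminus\{0\}$ be distinct. If $m>n$, the system $E_1=\dots=E_m=0$ has no solutions. If $m\le n$, it has finitely many (modulo permutations), at most $\binom nm$, and exactly $\binom nm$, all nondegenerate, for $\boldsymbol z$ outside a proper algebraic hypersurface of $\mathbb C^n$.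

Here, as always, solutions have the $\xi_j$ pairwise distinct and different from $0,z_1,\dots,z_n$. A third theorem, giving the count for every $\boldsymbol z$ on the circle, is stated in Section 9.

The smallest case of the upper bound can be done by hand. Let $n=1$, $z_1=1$, $m=2$, so $c=-\frac12$. From $E_1+E_2=0$ we get $\sum_j\frac1{\xi_j-1}=-\frac12\sum_j\frac1{\xi_j}$. From $\xi_1E_1+\xi_2E_2=0$ we get $-\big(2+\sum_j\frac1{\xi_j-1}\big)+2-1=0$, so $\sum_j\frac1{\xi_j-1}=-1$ and $\sum_j\frac1{\xi_j}=2$. With $s=\xi_1+\xi_2$ and $t=\xi_1\xi_2$, the second sum gives $s=2t$. The first gives $\frac{2-s}{1-s+t}=1$, so $t=1$, $s=2$, and $\xi_1=\xi_2=1$. This is not allowed, so there is no critical point.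

## 3. Two charges can leave the circle

The first thing to try is Step 2 of Section 1. For charges on the circle, $\xi_j=e^{i\varphi_j}$, apply (1.2) to every term of $\xi_jE_j$. The constants add up to $-\frac n2+(m-1)+c=0$, and $E_j=0$ becomes
$$\sum_k\cot\frac{\varphi_j-\theta_k}2=2\sum_{l\neq j}\cot\frac{\varphi_j-\varphi_l}2 .\tag{3.1}$$
One would like to place the charges in $m$ different arcs, which gives $\binom nm$ choices, and find one solution for each choice. But both sides of (3.1) are now decreasing in $\varphi_j$. The difference need not be monotone, and the argument of Section 1 stops there. In fact the solutions need not be on the circle at all.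

**Example 3.1.** Let $n=3$, $m=2$, $P=x^3-1$, so $c=\frac12$. Let $\xi,\eta=\frac{-3\pm\sqrt5}2$, i.e. $\xi+\eta=-3$, $\xi\eta=1$. We check $E=0$ at $\xi$; the computation at $\eta$ is the same. From $\xi^2=-3\xi-1$ we get $\xi^3=8\xi+3$, so $\xi^3-1=2(4\xi+1)$. Since $(4\xi+1)(4\eta+1)=16-12+1=5$ and $4\eta+1=-11-4\xi$,
$$-\frac{P'}P(\xi)=\frac{3(3\xi+1)}{2(4\xi+1)}=\frac{3(3\xi+1)(-11-4\xi)}{10}=-\frac{3(12\xi^2+37\xi+11)}{10}=-\frac{3(\xi-1)}{10}.$$
Since $\xi-\eta=2\xi+3$ has square $5$, $\frac2{\xi-\eta}=\frac{4\xi+6}5$. Since $\frac1\xi=\eta$, $\frac1{2\xi}=-\frac{\xi+3}2$. The sum is $\frac1{10}\big(-3\xi+3+8\xi+12-5\xi-15\big)=0$. So $\{\xi,\eta\}$ is a critical point with no charge on the circle. Multiplying both charges by a cube root of unity gives two more. Example 4.3 will show that there are no others: here *every* critical point is off the circle.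

So we give up the circle for the moment and look for an algebraic structure that replaces the polynomial $R$ of Section 1.

## 4. A vanishing residue and a second polynomial

Put $P=P_{\boldsymbol z}=\prod_k(x-z_k)$, $Q=\prod_j(x-\xi_j)$, $Q_j=Q/(x-\xi_j)$. Compute the residue of $x^{-c}P/Q^2$ at $\xi_j$ (for a local branch of $x^{-c}$). It is
$$\Big(\frac{x^{-c}P}{Q_j^2}\Big)'(\xi_j)=\frac{\xi_j^{-c}P(\xi_j)}{Q_j(\xi_j)^2}\Big(-\frac c{\xi_j}+\frac{P'}P-\frac{2Q_j'}{Q_j}\Big)(\xi_j)=-\frac{\xi_j^{-c}P(\xi_j)}{Q_j(\xi_j)^2}\,E_j .$$
So the critical equations say that all these residues vanish. Then $x^{-c}P/Q^2$ should have a primitive without logarithms, of the form $x^{1-c}S/Q$ with $S$ a polynomial. The idea is to take this polynomial $S$ as a second unknown, because the equation relating $Q$ and $S$ is bilinear and easy to count.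

From now on $c\in\mathbb C\setminus\mathbb Z$ and $z_k\in\mathbb C\setminus\{0\}$ are distinct. Since $\frac d{dx}(x^{1-c}G)=x^{-c}\mathcal L(G)$ with $\mathcal L=(1-c)+x\frac d{dx}$, we use $\mathcal L$. It satisfies
$$\mathcal L\Big(\frac SQ\Big)=\frac{(1-c)SQ+x(S'Q-SQ')}{Q^2},\quad \mathcal L(x^k)=(1-c+k)x^k,\quad \mathcal L\Big(\frac1{x-\xi}\Big)=-\frac\xi{(x-\xi)^2}-\frac c{x-\xi}.\tag{4.1}$$

**Definition (the map $\mathcal W$).** For $m\le n$ and monic $Q,\tilde Q$ of degrees $m$, $n-m$ let
$$\mathcal W(Q,\tilde Q)=\kappa^{-1}\big[(1-c)Q\tilde Q+x(Q\tilde Q'-Q'\tilde Q)\big],\qquad\kappa=1-c+n-2m\ne0.\tag{4.2}$$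
A monomial $x^a$ of $Q$ and a monomial $x^b$ of $\tilde Q$ contribute $(1-c+b-a)x^{a+b}$ to the bracket, and $1-c+b-a\ne0$ because $c\notin\mathbb Z$. In particular $\mathcal W(Q,\tilde Q)$ is monic of degree $n$. We write $\mathcal W^{-1}(P)$ for the set of pairs with $\mathcal W(Q,\tilde Q)=P$.

One consequence is used several times. *If $S\ne0$ has degree $d$ and $Q$ is monic of degree $m$, then $(1-c)SQ+x(S'Q-SQ')$ has degree exactly $d+m$*, because its top coefficient is $(1-c+d-m)\,\mathrm{lead}(S)\ne0$. Call this fact (D).

**Proposition 4.1.** (i) If $m>n$ there are no critical points. (ii) If $m\le n$, then $\boldsymbol\xi\mapsto Q$ induces a bijection between unordered critical points and pairs $(Q,\tilde Q)\in\mathcal W^{-1}(P)$ such that $Q$ has no multiple root. (iii) Under it, a critical point is nondegenerate if and only if $d\mathcal W$ is invertible at $(Q,\tilde Q)$. (iv) If $(Q,\tilde Q)\in\mathcal W^{-1}(P)$, then $Q(0)\tilde Q(0)\ne0$, $Q$ and $\tilde Q$ have no common root, and every multiple root of $Q$ is a double root equal to some $z_k$.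

For (iii) we run the same computation over the dual numbers $\mathbb C[\varepsilon]/\varepsilon^2$. Recall that $f(a+\varepsilon b)=f(a)+\varepsilon f'(a)b$ for polynomials, that $u+\varepsilon v$ is a unit if and only if $u\ne0$, and so that $\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi}$ solves $E_j=0$ if and only if $\boldsymbol\xi$ does and $\sum_l\dot\xi_l\,\partial E_j/\partial\xi_l=0$. For instance $(1+\varepsilon)^{-1}=1-\varepsilon$. Let $R$ be $\mathbb C$ or $\mathbb C[\varepsilon]/\varepsilon^2$, and let $\xi_j\in R$ be such that all $\xi_j$, $\xi_j-\xi_l$ ($l\ne j$) and $\xi_j-z_k$ are units.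

**Step 1: from a critical point to a polynomial $S$, over $R$.** Put
$$\alpha_j=\frac{P(\xi_j)}{Q_j(\xi_j)^2},\qquad \beta_j=\alpha_j\Big(\frac{P'}P-\frac{2Q_j'}{Q_j}\Big)(\xi_j)=\alpha_j\Big(\frac c{\xi_j}-E_j\Big).$$
These are chosen so that $P-\sum_i[\alpha_i+\beta_i(x-\xi_i)]Q_i^2$ and its derivative vanish at each $\xi_j$, i.e. so that it is divisible by each $(x-\xi_j)^2$. These squares are pairwise comaximal, since $\xi_j-\xi_l$ is a unit. Hence the polynomial is divisible by their product $Q^2$, and
$$\frac P{Q^2}=\text{polynomial}+\sum_j\Big[\frac{\alpha_j}{(x-\xi_j)^2}+\frac{\beta_j}{x-\xi_j}\Big].$$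
Assume all $E_j=0$ in $R$. Then $\beta_j=c\alpha_j/\xi_j$, and by (4.1) the $j$-th bracket equals $\mathcal L\big(-\frac{\alpha_j}{\xi_j}\frac1{x-\xi_j}\big)$. The polynomial part is in $\mathcal L(R[x])$, because $\mathcal L$ multiplies $x^k$ by $1-c+k\neq0$. So $P/Q^2=\mathcal L(S/Q)$ with $S\in R[x]$, that is,
$$(1-c)SQ+x(S'Q-SQ')=P.\tag{4.3}$$

**Step 2: degrees; proof of (i) and of one half of (ii).** Take $R=\mathbb C$. By (4.3), $S\ne0$, and by (D), $\deg S+m=n$. If $m>n$ this is impossible, which proves (i). If $m\le n$, then $\deg S=n-m$ and comparing top coefficients gives $\mathrm{lead}(S)=\kappa^{-1}$. So $S=\kappa^{-1}\tilde Q$ with $\tilde Q$ monic and $\mathcal W(Q,\tilde Q)=P$. Moreover $\tilde Q$ is unique: if $\tilde Q_1,\tilde Q_2$ both work, then $u=\tilde Q_1-\tilde Q_2$ satisfies $(1-c)uQ+x(u'Q-uQ')=0$, and (D) forces $u=0$.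

**Step 3: proof of (iv).** Let $\mathcal W(Q,\tilde Q)=P$. At $x=0$, $\kappa P(0)=(1-c)Q(0)\tilde Q(0)$, and $P(0)\neq0$. So both are nonzero at $0$. Suppose $x_0$ is a common root, with orders $r,s\ge1$. If $r+s\ge3$, both $Q\tilde Q$ and $Q\tilde Q'-Q'\tilde Q$ vanish to order at least $r+s-1\ge2$. If $r=s=1$, the leading terms of $Q\tilde Q'$ and $Q'\tilde Q$ at $x_0$ cancel, so again the order is at least $2$. Then $P$ has a multiple root, a contradiction. Finally let $x_0$ be a root of $Q$ of multiplicity $r\ge2$. Then $x_0\ne0$ and $\tilde Q(x_0)\ne0$. In $\kappa P$ the term $-xQ'\tilde Q$ has order exactly $r-1$ at $x_0$ and the others have order at least $r$. So $P$ has order $r-1\ge1$ at $x_0$. Since the roots of $P$ are simple, $x_0=z_k$ for some $k$, and $r=2$.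

**Step 4: from a pair to a critical point; the other half of (ii).** Let $\mathcal W(Q,\tilde Q)=P$ with $Q$ having simple roots $\xi_j$. By (iv), $\xi_j\ne0$. If $Q(z_k)=0$, then $0=\kappa P(z_k)=-z_kQ'(z_k)\tilde Q(z_k)$ gives $\tilde Q(z_k)=0$, contradicting (iv). So the $\xi_j$ are admissible. At $x=\xi_j$, evaluating (4.2) and its derivative, we find
$$\kappa P=-\xi_jQ'\tilde Q,\qquad\kappa P'=(1-c)Q'\tilde Q-Q'\tilde Q-\xi_jQ''\tilde Q=-cQ'\tilde Q-\xi_jQ''\tilde Q .$$
Dividing, $\frac{P'}P(\xi_j)=\frac c{\xi_j}+\frac{Q''}{Q'}(\xi_j)$. From $Q=(x-\xi_j)Q_j$ we get $\frac{Q''}{Q'}(\xi_j)=\frac{2Q_j'}{Q_j}(\xi_j)=2\sum_{l\ne j}\frac1{\xi_j-\xi_l}$. So $E_j=0$. Together with Step 2 this proves (ii).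

**Step 5: a degenerate critical point gives a kernel of $d\mathcal W$.** A tangent vector at $(Q,\tilde Q)$ is a pair $(q,\tilde q)$ with $\deg q<m$, $\deg\tilde q<n-m$. Let $\dot{\boldsymbol\xi}\ne0$ be in the kernel of $(\partial E_j/\partial\xi_l)$. Then Step 1 applies to $\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi}$ and gives (4.3) for $Q+\varepsilon q$ and $S+\varepsilon s$, where $S=\kappa^{-1}\tilde Q$ and $q=-\sum_j\dot\xi_jQ_j$. We have $q\ne0$ because the $Q_j$ are linearly independent. The $\varepsilon$-part of (4.3) is
$$\big[(1-c)sQ+x(s'Q-sQ')\big]+\big[(1-c)Sq+x(S'q-Sq')\big]=0 .$$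
The second bracket has degree less than $n$. By (D) the first has degree $\deg s+m$ if $s\ne0$. So $\deg s<n-m$, and $(q,\kappa s)$ is a nonzero tangent vector. The displayed equation says $d\mathcal W(q,\kappa s)=0$.

**Step 6: a kernel of $d\mathcal W$ gives a degenerate critical point.** Let $d\mathcal W(q,\tilde q)=0$ with $(q,\tilde q)\ne0$. If $q=0$, then $(1-c)\tilde qQ+x(\tilde q'Q-\tilde qQ')=0$, and $\tilde q=0$ by (D), a contradiction. So $q\ne0$. Put $\dot\xi_j=-q(\xi_j)/Q'(\xi_j)$. By Lagrange interpolation $q=-\sum_j\dot\xi_jQ_j$, so $Q+\varepsilon q=\prod_j(x-\xi_j-\varepsilon\dot\xi_j)$, and $\dot{\boldsymbol\xi}\ne0$. Now $\mathcal W(Q+\varepsilon q,\tilde Q+\varepsilon\tilde q)=P$ over the dual numbers. The computation in Step 4 divides only by $\xi_j$, $Q'(\xi_j)$, $\tilde Q(\xi_j)$, $P(\xi_j)$ and the differences $\xi_j-\xi_l$, which are units. So it gives $E_j(\boldsymbol\xi+\varepsilon\dot{\boldsymbol\xi})=0$, and $\dot{\boldsymbol\xi}$ is in the kernel of the Jacobian. This proves (iii). $\square$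

**Remark 4.2.** For $m=1$ and $c=\frac n2$, the equation $\mathcal W(x-\xi,\tilde Q)=P$ at $x=\xi$ and its derivative there give $P'/P=c/\xi$, which is $R(\xi)=0$ from Section 1.

**Example 4.3.** Let $n=3$, $m=2$, $c=\frac12$, $\kappa=-\frac12$. With $Q=x^2+q_1x+q_2$ and $\tilde Q=x+t$, the monomial rule gives
$$\mathcal W(Q,\tilde Q)=x^3+(3t-q_1)x^2+(q_1t-3q_2)x-q_2t .\tag{4.4}$$
For $P=x^3+P_1x^2+P_2x+P_3$ we solve: $q_1=3t-P_1$, $q_2=\frac13(3t^2-P_1t-P_2)$, and $t$ is a root of the cubic $t^3-\frac13P_1t^2-\frac13P_2t+P_3=0$. So $\mathcal W^{-1}(P)$ has three points, counted with multiplicity, and $3=\binom32$. For $P=x^3-1$ we get $t^3=1$ and $Q=x^2+3tx+t^2$, the three critical points of Example 3.1.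

## 5. The degree of $\mathcal W$ from Hilbert series

Now the count. Let $1\le m\le n$, $N=\binom nm$. Write
$$Q=x^m+\sum_{i=1}^mq_ix^{m-i},\qquad\tilde Q=x^{n-m}+\sum_{i=1}^{n-m}\tilde q_ix^{n-m-i},$$
and let $\mathcal W_i$ be the coefficient of $x^{n-i}$ in $\mathcal W(Q,\tilde Q)$. So $\mathcal W=(\mathcal W_1,\dots,\mathcal W_n)$ maps $\mathbb C^n$ to $\mathbb C^n$, the target being monic polynomials of degree $n$. Give $q_i$ and $\tilde q_i$ degree $i$. Then $\mathcal W_i$ is homogeneous of degree $i$.

We recall a textbook fact. Let $A=\mathbb C[y_1,\dots,y_n]$ be graded with all $\deg y_i>0$, and let $f_1,\dots,f_n$ be homogeneous of positive degree with $0$ as the only common zero (a *homogeneous system of parameters*). Then $f_1,\dots,f_n$ are algebraically independent and, as $A$ is Cohen–Macaulay, $A$ is a free graded module of finite rank over $\mathbb C[f_1,\dots,f_n]$. For example, $\mathbb C[x_1,x_2]$ is free over $\mathbb C[x_1+x_2,x_1x_2]$ with basis $1,x_1$.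

**Proposition 5.1.** $A=\mathbb C[q,\tilde q]$ is a free module of rank $N=\binom nm$ over $\mathbb C[\mathcal W_1,\dots,\mathcal W_n]$, and the $\mathcal W_i$ are algebraically independent. In particular, for every monic $P$ of degree $n$ the fiber $\mathcal W^{-1}(P)$ is finite and nonempty, and its coordinate algebra $A/(\mathcal W_i-P_i)$ has dimension $N$.

**Step 1: the only common zero is the origin.** Let $\mathcal W(Q,\tilde Q)=x^n$, and let $a\le m$, $b\le n-m$ be the orders of vanishing of $Q,\tilde Q$ at $0$. The coefficient of $x^{a+b}$ in $\kappa\mathcal W$ is $1-c+b-a\ne0$ times the product of the two lowest coefficients, hence nonzero. So $a+b=n$, which forces $Q=x^m$, $\tilde Q=x^{n-m}$. By the fact recalled above, $A$ is free of finite rank over $\mathbb C[\mathcal W_1,\dots,\mathcal W_n]$.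

**Step 2: the rank.** If a homogeneous basis has degrees $e_1,\dots,e_M$, then the Hilbert series of $A$ is $\sum_jt^{e_j}$ times that of $\mathbb C[\mathcal W_1,\dots,\mathcal W_n]$. The rank $M$ is the ratio at $t=1$:
$$M=\lim_{t\to1}\frac{\prod_{i=1}^n(1-t^i)}{\prod_{i=1}^m(1-t^i)\prod_{i=1}^{n-m}(1-t^i)}=\frac{n!}{m!\,(n-m)!}=N.$$
Setting $\mathcal W_i=P_i$ in a free module of rank $N$ gives an algebra of dimension $N\ge1$, so the fiber is finite and nonempty. $\square$

For $n=3$, $m=2$ the ratio is $\frac{1-t^3}{1-t}=1+t+t^2$, in accordance with the cubic for $t$ in Example 4.3.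

**Step 3: norms detect bad fibers.** For $0\ne F\in A$ let $D_F\in\mathbb C[\mathcal W_1,\dots,\mathcal W_n]$ be the determinant of multiplication by $F$ on the free module $A$. Since $A$ is a domain, this multiplication is injective, so $D_F\ne0$. Regard $D_F$ as a polynomial in the coefficients of $P$. Its value $D_F(P)$ is the determinant of multiplication by $F$ on the fiber algebra. So if $D_F(P)\ne0$, then $F$ is a unit there and $F\ne0$ at every point of $\mathcal W^{-1}(P)$.

Let $J$ be the Jacobian determinant of $\mathcal W$. As $\mathcal W$ is surjective, Sard's theorem gives $J\not\equiv0$. Also $\operatorname{disc}(Q)\not\equiv0$. Put $D_1=D_J$ and $D=D_{J\operatorname{disc}(Q)}$.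

**Step 4: a fiber with $J\neq0$ has exactly $N$ points.** At a fiber point with $J\ne0$ the differentials of the functions $\mathcal W_i-P_i$ span the cotangent space of $\mathbb C^n$. So the maximal ideal $\mathfrak m$ of the local ring of the fiber satisfies $\mathfrak m=\mathfrak m^2$, hence $\mathfrak m=0$ by Nakayama, and the local ring is $\mathbb C$. If this holds at all points of a fiber, its algebra is a product of $N$ copies of $\mathbb C$, and the fiber has exactly $N$ points. By Step 3 this applies whenever $D_1(P)\ne0$ or $D(P)\ne0$; if $D(P)\ne0$, all $N$ points moreover have $\operatorname{disc}(Q)\neq0$.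

## 6. The count for generic $\boldsymbol z$

**Proof of Theorem 2.2.** The case $m>n$ is Proposition 4.1(i). Let $m\le n$. By Proposition 4.1(ii) the critical points are part of the fiber $\mathcal W^{-1}(P_{\boldsymbol z})$, which has at most $N$ points by Proposition 5.1. This gives finiteness and the bound. If $D(P_{\boldsymbol z})\ne0$, the fiber has exactly $N$ points, all with $\operatorname{disc}(Q)\ne0$ and $d\mathcal W$ invertible. By Proposition 4.1(ii),(iii) there are exactly $N$ critical points, all nondegenerate. Finally $\hat D(\boldsymbol z)=D(P_{\boldsymbol z})$ is a nonzero polynomial, because $\boldsymbol z\mapsto P_{\boldsymbol z}$ maps $\mathbb C^n$ onto all monic polynomials of degree $n$. $\square$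

**Proof of Theorem 2.1, except for the link patterns.** Apply Theorem 2.2 with $c=\frac n2-m+1\notin\mathbb Z$ and let $\hat D_m$ be the resulting $\hat D$. We must see that its zeros are rare *on the circle*. A polynomial vanishing on $(S^1)^n$ is zero, by uniqueness of Fourier coefficients. So $\hat D_m$ restricts to a nonzero real-analytic function on the connected manifold $(S^1)^n$, and its zero set is closed, proper and of measure zero. The same holds inside the set of $n$-tuples of distinct points, which is open with complement of measure zero. A finite set consists of isolated points. The case $m>n$ holds for every $\boldsymbol z$. $\square$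

## 7. Counting radial link patterns by their openers

To finish Theorem 2.1 we show, for $n$ odd and $0\le p\le n/2$,
$$\#LP(n,p)=\binom np .\tag{7.1}$$
Then $\binom nm=\#LP(n,m)$ for $m\le\frac n2$, and $\binom nm=\binom n{n-m}=\#LP(n,n-m)$ for $\frac{n+1}2\le m\le n$. Call the curves ending at $0$ *legs* and the others *arcs*. Since $n$ is odd, there are $n-2p\ge1$ legs, and the arcs avoid $0$.

**Step 1: define the opener set, and check that it is an isotopy invariant.** An arc $\gamma$ cuts the closed disc into two components. The one not containing $0$ is the *inner side*; it is bounded by $\gamma$ and a closed circle interval $I(\gamma)$. Call *opener* the endpoint $a$ of $\gamma$ such that $I(\gamma)$ runs counterclockwise from $a$ to the other endpoint $b$, the *closer*. Let $O$ be the set of openers, $|O|=p$. Consider the closed curve formed by $\gamma$ and the counterclockwise circle interval from an endpoint $a$ to the other endpoint. It bounds the inner side if $a$ is the opener and the outer side otherwise, so its winding number about $0$ is $0$ in the first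 case and $\pm1$ in the second. This number does not change when $\gamma$ moves in the complement of $0$ with fixed endpoints.

For $n=3$, $p=1$ the three sets $O=\{z_k\}$ correspond to the three patterns in which an arc joins $z_k$ to its counterclockwise neighbor and the third point is joined to $0$.

**Step 2: $O$ determines which points are joined, and the intervals $I(\gamma)$.** A marked point in the interior of $I(\gamma)$ cannot be joined to $0$ or to a point outside $I(\gamma)$, because the curve would cross $\gamma$. So the marked points inside $I(\gamma)$ are paired among themselves by arcs $\gamma'$ on the inner side of $\gamma$. The union of $\gamma$ and its outer side is connected, contains $0$ and misses $\gamma'$, so it lies on the outer side of $\gamma'$. Hence the inner side of $\gamma'$ lies in that of $\gamma$, and $I(\gamma')\subset I(\gamma)$. Now read $[a,b]=I(\gamma)$ counterclockwise, with $+1$ for points of $O$ and $-1$ for the other marked points. Strictly between $a$ and $b$ everything is matched and each opener precedes its closer. So the partial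 sums starting at $a$ are at least $1$ before $b$, and $0$ at $b$. Thus $b=b(a)$ is the first point where the partial sum from $a$ is $0$.

**Step 3: every $p$-subset $O$ occurs.** For $a\in O$ the partial sums from $a$ start at $1$, change by $\pm1$, and equal $2p-n<0$ after a full turn. So the first zero $b(a)$ exists, and $b(a)\notin O$.

These intervals are nested or disjoint. Let $a'\in O$ lie in $(a,b(a))$, and let $L\ge1$ be the partial sum from $a$ just before $a'$. Then $b(a')$ is the first later point where this partial sum returns to $L$. Since the sum goes from $L+1$ down to $0$ at $b(a)$ in steps $\pm1$, this happens before $b(a)$; so $b(a')\in(a,b(a))$. If two closed circle intervals meet, one contains the initial point of the other. Hence the intervals $[a,b(a)]$ are pairwise nested with distinct endpoints, or disjoint.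

All marked points in these intervals are matched. Let $u\notin O$ be a marked point in $(a,b(a))$. The partial sum from $a$ just before $u$ is some $L\ge2$, as it is at least $1$ after $u$. Let $a''$ be the last point of $O$ in $(a,u)$ at which the sum rises from $L-1$ to $L$. Between $a''$ and $u$ the sum stays at least $L$, otherwise there would be a later rise from $L-1$ to $L$. At $u$ it becomes $L-1$. So $u=b(a'')$.

Now draw. For $[a,b(a)]$ containing $2k$ marked points, go radially in from $a$ to radius $1-\frac k{2n}$, along the circle of this radius over the interval to the angle of $b(a)$, and radially out. Nested intervals have smaller $k$, so the inner arc stays at larger radius and within a strictly smaller sector. Hence the arcs are disjoint. Join the unmatched points, which lie outside all intervals, to $0$ by radii. The pattern has opener set $O$.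

**Step 4: the arcs cut the disc in a way determined by $O$.** Order the arcs $\gamma_1,\dots,\gamma_p$ so that $I(\gamma_i)\subset I(\gamma_j)$ implies $i\le j$, and cut along them in this order. At each stage the piece containing $0$ is a closed Jordan domain. The endpoints of $\gamma_j$ are on its boundary, since they lie in no $I(\gamma_i)$ with $i<j$. So $\gamma_j$ is a cross-cut and splits off, on its inner side, a closed Jordan domain bounded by $\gamma_j$, by the arcs $\gamma_i$ with $I(\gamma_i)$ maximal inside $I(\gamma_j)$, and by the rest of $I(\gamma_j)$. In the end a closed Jordan domain $F_0$ with $0$ in its interior remains. It is bounded by the arcs with maximal $I(\gamma)$ and by the part of the circle outside all $I(\gamma)$. All these boundary lists are determined by $O$.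

**Step 5: if there is only one leg, add an auxiliary curve.** Let the leg $\ell$ end at $z_k$, and fix a point $w$ in the gap of the circle following $z_k$ counterclockwise, the same $w$ for all patterns with this $O$. An interval $I(\gamma)$ meeting this gap would contain $z_k$, which is impossible, because $z_k$ is joined to $0$. So $w\in\partial F_0$. Let $\Omega=\operatorname{int}F_0\setminus\ell$. The quotient $F_0/\partial F_0$ is a sphere in which $\ell$ becomes an arc, and $\Omega$ is the complement of this arc. So $\Omega$ is connected and simply connected. Its boundary $\partial F_0\cup\ell$ is a finite union of arcs, hence locally connected. By Carathéodory's theorem a Riemann map from the unit disc $\mathbb D$ to $\Omega$ extends to a continuous surjection $\overline{\mathbb D}\to\overline\Omega$. The image of a chord joining a preimage of $0$ to a preimage of $w$ is a simple curve from $0$ to $w$ that lies in $\Omega$ except for its endpoints. Add it to the pattern.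

**Step 6: patterns with the same $O$ are isotopic.** Now there are $r\ge2$ curves from $0$ to $\partial F_0$, disjoint except at $0$. Two of them together form a cross-cut of $F_0$, and each further one is a cross-cut of a piece. So they cut $F_0$ into $r$ closed Jordan domains, each bounded by two cyclically consecutive curves and the part of $\partial F_0$ between their endpoints. Two patterns with the same $O$ thus cut the disc into Jordan domains with the same boundary lists. Choose homeomorphisms between corresponding curves, compatible with endpoints, and take the identity on the circle. By the Jordan–Schoenflies theorem each closed Jordan domain is homeomorphic to a closed disc, and a homeomorphism of boundary circles extends over discs radially. Gluing, we get a homeomorphism $h$ of the closed disc with $h|_{S^1}=\mathrm{id}$, $h(0)=0$, carrying one pattern to the other. The Alexander isotopy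
$$h_t(x)=t\,h(x/t)\ \ (|x|\le t),\qquad h_t(x)=x\ \ (|x|\ge t),\qquad 0\le t\le1,$$
where $h_0=\mathrm{id}$, fixes $S^1$ and $0$ and joins $\mathrm{id}$ to $h$. So patterns up to isotopy correspond to $p$-subsets $O$, which proves (7.1) and completes the proof of Theorem 2.1. $\square$

## 8. Configurations with a double root at a growth point

Can "generic" be replaced by "all" on the circle? By Proposition 4.1, a pair with $Q$ having a multiple root is lost from the count. Such pairs exist, in both regimes.

We first rewrite $\mathcal W$ as a Wronskian in the angle. From now on $n$ is odd, $1\le m\le n$, $c=\frac n2-m+1$, so $1-c=m-\frac n2$ and $\kappa=\frac n2-m$. With $x=e^{i\theta}$ and $\delta=x\frac d{dx}$ we have $\frac d{d\theta}=i\delta$. For $f=e^{-im\theta/2}Q(e^{i\theta})$ and $g=e^{-i(n-m)\theta/2}\tilde Q(e^{i\theta})$,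
$$fg'-f'g=i(f\,\delta g-g\,\delta f)=i\,e^{-in\theta/2}\big[(m-\tfrac n2)Q\tilde Q+x(Q\tilde Q'-Q'\tilde Q)\big],\tag{8.1}$$
where $'$ on $f,g$ is $\frac d{d\theta}$ and on $Q,\tilde Q$ is $\frac d{dx}$. This holds for any polynomials $Q,\tilde Q$. Also
$$p(\theta):=\prod_k\sin\frac{\theta-\theta_k}2=\mathrm{const}\cdot e^{-in\theta/2}P(e^{i\theta}),\qquad\mathrm{const}\ne0.\tag{8.2}$$

**Proposition 8.1.** For $n=3$, $m=2$, $\boldsymbol z=(1,i,\frac{-3+4i}5)$, and for $n=5$, $m=2$, $\boldsymbol z=(1,-1,i,\frac{-3+4i}5,\frac{-5+12i}{13})$, the fiber $\mathcal W^{-1}(P_{\boldsymbol z})$ contains a pair with $Q=(x-1)^2$. So there are at most $\binom32-1=2$, respectively at most $\binom52-1=9$, critical points.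

**Step 1: reduce to a polynomial identity.** Let $\varphi=\theta/2$ and $s=\cot\varphi$, so $x=e^{i\theta}=\frac{s+i}{s-i}$, with $s=\infty$ at $x=1$. Take $f=\sin^2\varphi$, which is a constant times $x^{-1}(x-1)^2$, and $g=\sin^{n-2}\varphi\;C(s)$ with $C$ a polynomial of degree at most $n-2$. Then $g$ is homogeneous of degree $n-2$ in $\sin\varphi,\cos\varphi$, so $g=x^{-(n-2)/2}\tilde Q$ with a polynomial $\tilde Q$ of degree at most $n-2$. Since $ds/d\varphi=-(1+s^2)$,
$$f\,\frac{dg}{d\varphi}-\frac{df}{d\varphi}\,g=-\sin^n\varphi\,\big[(1+s^2)C'-(n-4)sC\big].\tag{8.3}$$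
Suppose this is a nonzero multiple of $p$. By (8.1) and (8.2) the bracket in (8.1), with $Q=(x-1)^2$, is a nonzero multiple of $P$. It then has degree $n$, which forces $\deg\tilde Q=n-2$. After normalizing $\tilde Q$ to be monic, $\mathcal W(Q,\tilde Q)$ is monic and proportional to $P$, hence equal to $P$.

**Step 2: $n=3$, $C=s-3$.** The bracket in (8.3) is $(1+s^2)+s(s-3)=2s^2-3s+1=(2s-1)(s-1)$. So (8.3) equals $-\sin\varphi\,(2\cos\varphi-\sin\varphi)(\cos\varphi-\sin\varphi)$, with simple zeros at $s=\infty,\frac12,1$. The corresponding $x$ are $1$, $\frac{1+2i}{1-2i}=\frac{-3+4i}5$ and $\frac{1+i}{1-i}=i$.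

**Step 3: $n=5$, $C=s^3-\frac{13}3s^2-8$.** The bracket is
$$(1+s^2)\big(3s^2-\tfrac{26}3s\big)-s^4+\tfrac{13}3s^3+8s=2s^4-\tfrac{13}3s^3+3s^2-\tfrac23s=2s(s-\tfrac12)(s-\tfrac23)(s-1).$$
So (8.3) has simple zeros at $s=\infty,0,\frac12,\frac23,1$, i.e. $x=1,-1,\frac{-3+4i}5,\frac{(2+3i)^2}{13}=\frac{-5+12i}{13},i$.

In both cases (8.3) and $p$ are homogeneous of degree $n$ in $\sin\varphi,\cos\varphi$ with the same $n$ simple zeros modulo $\pi$, so they are proportional, and Step 1 applies. The bounds follow from Propositions 4.1(ii) and 5.1. $\square$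

The first case can be checked in (4.4): $q_1=-2$, $q_2=1$, $t=-\frac{4+3i}5$ gives $\mathcal W=x^3-\frac{2+9i}5x^2+\frac{-7+6i}5x+\frac{4+3i}5$, which is $(x-1)(x-i)(x-\frac{-3+4i}5)$. So genericity cannot be dropped, neither for $m>\frac n2$ nor for $m\le\frac n2$.

## 9. Every configuration on the circle: the exact count

**Theorem 9.1.** Let $n$ be odd, $1\le m\le n$, $c=\frac n2-m+1$, and let $\boldsymbol z$ be any $n$ distinct points of $S^1$. Then there are exactly $\binom nm$ pairs $(Q,\tilde Q)$ of monic polynomials of degrees $m$, $n-m$ with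
$$(1-c)Q\tilde Q+x(Q\tilde Q'-Q'\tilde Q)=(1-c+n-2m)\,P .$$
The root multisets of $Q$ and $\tilde Q$ are invariant under $x\mapsto1/\bar x$. The critical points of $\Phi_{m,n}$ are exactly the root sets of those $Q$ without multiple root. Every critical point is nondegenerate and invariant under $\xi\mapsto1/\bar\xi$, and their number is $\binom nm-b(\boldsymbol z)$, where $b(\boldsymbol z)$ is the number of pairs in which $Q$ has a multiple root (necessarily a double root at some $z_k$). In particular, for $m=1$ the count is $n$ for every $\boldsymbol z$.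

By Proposition 8.1, $b(\boldsymbol z)>0$ for the two configurations given there. The pairs in Example 3.1, of the form $\{\xi,1/\bar\xi\}$ off the circle, fit the symmetry.

In Section 1 monotonicity of $\cot$ kept the $n$ solutions apart. We now need something that prevents points of $\mathcal W^{-1}(P)$ from colliding when $\boldsymbol z$ is on the circle. Algebra alone cannot do it, since the discriminant $D_1$ may vanish for complex $\boldsymbol z$. The mechanism is that the points of the fiber are the joint eigenvalues of commuting matrices that are Hermitian on the circle, and eigenvalues of an analytic one-parameter Hermitian family are themselves analytic in the parameter, so they do not branch.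

The link between the two sides is a differential equation with parameters $h=(h_1,\dots,h_n)$: pairs $(Q,\tilde Q)$ are its solutions (Section 11), and the condition on $h$ for this to happen is a quadratic system that the matrices satisfy (Section 10).

Throughout, let
$$Y=\{\boldsymbol\theta\in\mathbb C^n:\ e^{i\theta_k}\text{ distinct}\},\quad z_k=e^{i\theta_k},\quad A_{kl}=\cot\tfrac{\theta_k-\theta_l}2,\quad B_{kl}=\frac1{\sin\frac{\theta_k-\theta_l}2}.$$

## 10. Commuting spin operators and a quadratic relation

Recall the Pauli matrices: $\sigma^x,\sigma^y,\sigma^z$ are Hermitian $2\times2$ matrices with $(\sigma^\alpha)^2=1$, $\sigma^\alpha\sigma^\beta=-\sigma^\beta\sigma^\alpha$ for $\alpha\ne\beta$, $\sigma^x\sigma^y=i\sigma^z$ and cyclically, so $[\sigma^\alpha,\sigma^\beta]=2i\sum_\gamma\epsilon_{\alpha\beta\gamma}\sigma^\gamma$; and $\sigma^z=\mathrm{diag}(1,-1)$. On $(\mathbb C^2)^{\otimes n}$ let $\sigma_k^\alpha$ act in the $k$-th factor, and put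
$$X_{kl}=\sum_\alpha J_{kl}^\alpha\sigma_k^\alpha\sigma_l^\alpha,\quad J^x=J^y=B,\ J^z=A,\qquad H_k=\sum_{l\ne k}X_{kl},\qquad S=\sum_k\sigma_k^z .$$
Let $V_m=\{S=n-2m\}$, spanned by basis vectors with $m$ spins down, so $\dim V_m=\binom nm=N$.

**Lemma 10.1.** $X_{lk}=-X_{kl}$, $\sum_kH_k=0$, $[H_k,S]=0$, $[H_k,H_l]=0$, the $H_k$ are Hermitian for $\boldsymbol\theta\in\mathbb R^n\cap Y$, and
$$H_k^2=2\sum_{l\ne k}A_{kl}H_l+3\sum_{l\ne k}B_{kl}^2+1-S^2.\tag{10.1}$$

As a small example (the lemma does not need $n$ odd), let $n=2$. On $V_1$, in the basis of the two vectors with one spin down, $H_1=X_{12}=\begin{pmatrix}-A&2B\\2B&-A\end{pmatrix}=-H_2$ with $A=A_{12}$, $B=B_{12}$. Its eigenvalues $h=-A\pm2B$ satisfy $h^2+2Ah=4B^2-A^2=3B^2+1$, which is (10.1).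

**Step 1: trigonometric identities.** $A_{kl}$ and $B_{kl}$ are antisymmetric, which gives the first two claims. $\sigma^x_k\sigma^x_l+\sigma_k^y\sigma_l^y$ commutes with $\sigma_k^z+\sigma_l^z$, which gives the third. For real $\boldsymbol\theta$ the coefficients are real, so $H_k$ is Hermitian. For three indices $1,2,3$ put $u=\frac{\theta_1-\theta_2}2$, $v=\frac{\theta_2-\theta_3}2$. From
$$\cot(u+v)-\cot v=-\frac{\sin u}{\sin(u+v)\sin v},\quad \cot u+\cot v=\frac{\sin(u+v)}{\sin u\sin v},\quad \cot u-\cot(u+v)=\frac{\sin v}{\sin u\sin(u+v)}$$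
we get
$$B_{12}(A_{13}-A_{23})+B_{13}B_{23}=0,\quad B_{13}(A_{12}+A_{23})=B_{12}B_{23},\quad B_{12}B_{13}=B_{23}(A_{12}-A_{13}),\tag{10.2}$$
and the formula for $\cot v=\cot((u+v)-u)$ gives
$$A_{12}A_{13}=A_{23}(A_{12}-A_{13})-1.\tag{10.3}$$

**Step 2: commutativity.** In $[H_k,H_l]=\sum[X_{ka},X_{lb}]$ only terms with a common index survive. $[X_{kl},X_{lk}]=0$, and $[X_{ka},X_{lk}]=[X_{kl},X_{ka}]$. So $[H_k,H_l]$ is the sum over $a\ne k,l$ of
$$[X_{kl},X_{ka}]+[X_{kl},X_{la}]+[X_{ka},X_{la}].$$
With labels $1,2,3$ for $k,l,a$, the coefficient of $\sigma_1^\alpha\sigma_2^\beta\sigma_3^\gamma$ ($\alpha,\beta,\gamma$ distinct) is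
$$2i\,\epsilon_{\alpha\beta\gamma}\big(J_{12}^\beta J_{13}^\gamma-J_{12}^\alpha J_{23}^\gamma+J_{13}^\alpha J_{23}^\beta\big),$$
and no other terms occur. Indeed the three commutators take place in factors $1$, $2$, $3$ and give $\epsilon_{\beta\gamma\alpha}=\epsilon_{\alpha\beta\gamma}$, $\epsilon_{\alpha\gamma\beta}=-\epsilon_{\alpha\beta\gamma}$, and $\epsilon_{\alpha\beta\gamma}$. For $\gamma=z$ the parenthesis is $B_{12}A_{13}-B_{12}A_{23}+B_{13}B_{23}$; for $\beta=z$ it is $A_{12}B_{13}-B_{12}B_{23}+B_{13}A_{23}$; for $\alpha=z$ it is $B_{12}B_{13}-A_{12}B_{23}+A_{13}B_{23}$. These vanish by the three identities (10.2).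

**Step 3: the squares $X_{kl}^2$.** Since $\sigma_k^x\sigma_k^y\,\sigma_l^x\sigma_l^y=(i\sigma_k^z)(i\sigma_l^z)=-\sigma_k^z\sigma_l^z$ and cyclically, and since $A^2=B^2-1$,
$$X_{kl}^2=2B_{kl}^2+A_{kl}^2-2B_{kl}^2\sigma_k^z\sigma_l^z-2A_{kl}B_{kl}(\sigma_k^x\sigma_l^x+\sigma_k^y\sigma_l^y)=3B_{kl}^2-1-2A_{kl}X_{kl}-2\sigma_k^z\sigma_l^z .$$

**Step 4: the cross terms.** For $l\ne l'$, both different from $k$, anticommutation in factor $k$ kills the terms with $\alpha\ne\beta$, and the third identity of (10.2) together with (10.3) gives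
$$X_{kl}X_{kl'}+X_{kl'}X_{kl}=2\sum_\alpha J_{kl}^\alpha J_{kl'}^\alpha\sigma_l^\alpha\sigma_{l'}^\alpha=2(A_{kl}-A_{kl'})X_{ll'}-2\sigma_l^z\sigma_{l'}^z .$$
Since $X_{l'l}=-X_{ll'}$, summing the first term over unordered pairs $\{l,l'\}$ gives
$$2\sum_{l\ne k}A_{kl}\sum_{l'\ne k,l}X_{ll'}=2\sum_{l\ne k}A_{kl}(H_l-X_{lk})=2\sum_{l\ne k}A_{kl}(H_l+X_{kl}).$$

**Step 5: add up.** In $H_k^2$ the terms $\pm2A_{kl}X_{kl}$ cancel. The $\sigma^z\sigma^z$ terms sum to $-2$ times the sum over all pairs, which is $n-S^2$. The constants are $3\sum_{l\neq k}B_{kl}^2-(n-1)$. Altogether this is (10.1). $\square$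

**Definition (the set $\mathcal H(\boldsymbol\theta)$).** For $\boldsymbol\theta\in Y$, $\mathcal H(\boldsymbol\theta)\subset\mathbb C^n$ is the set of $h$ with $\sum_kh_k=0$ and
$$h_k^2=2\sum_{l\ne k}A_{kl}h_l+3\sum_{l\ne k}B_{kl}^2+1-(n-2m)^2\qquad(k=1,\dots,n).\tag{10.4}$$
Applying (10.1) to joint eigenvectors in $V_m$, we see that *the joint spectrum of $(H_k)$ on $V_m$ is contained in $\mathcal H(\boldsymbol\theta)$*.

## 11. A differential equation with entire solutions

With $p$ as in (8.2), $a_k=\sum_{l\ne k}A_{kl}$ (so $\sum_ka_k=0$) and $\sum_kh_k=0$, consider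
$$f''-\frac{p'}pf'+v_hf=0,\qquad v_h=\frac18\sum_k(a_k-h_k)\cot\frac{\theta-\theta_k}2-\frac{m(n-m)}4.\tag{11.1}$$

Recall: at a regular singular point $s=0$ one looks for solutions $s^r(1+c_1s+\dots)$; the admissible $r$ are the exponents. If they differ by a positive integer, the recursion for the smaller exponent has one step at which the unknown coefficient drops out. If that step is consistent, both solutions are free of logarithms; otherwise a logarithm appears.

**Lemma 11.1.** At each point of $\theta_k+2\pi\mathbb Z$ the exponents of (11.1) are $0,2$. All solutions of (11.1) are entire if and only if (10.4) holds.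

**Step 1: remove the first-order term.** Near $\theta_k$, $p'/p\sim1/s$ with $s=\theta-\theta_k$, and $v_h$ has at most a simple pole. So the exponents satisfy $r(r-1)-r=0$, i.e. $r\in\{0,2\}$. Put $f=p^{1/2}\psi$ and $\rho=p'/p=\frac12\sum_k\cot\frac{\theta-\theta_k}2$. Then $\psi''=U\psi$ with
$$U=\tfrac34\rho^2-\tfrac12\frac{p''}p-v_h=\tfrac14\rho^2-\tfrac12\rho'-v_h=\tfrac14\rho^2+\tfrac18\sum_k\csc^2\tfrac{\theta-\theta_k}2-v_h .$$

**Step 2: compute $U$.** For $k\ne l$, the subtraction formula for $\cot$ gives
$$\cot\tfrac{\theta-\theta_k}2\cot\tfrac{\theta-\theta_l}2=-1+A_{kl}\big(\cot\tfrac{\theta-\theta_k}2-\cot\tfrac{\theta-\theta_l}2\big).$$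
Squaring $\rho$, with $\cot^2=\csc^2-1$, we obtain
$$\tfrac14\rho^2=\tfrac1{16}\sum_k\csc^2\tfrac{\theta-\theta_k}2+\tfrac18\sum_ka_k\cot\tfrac{\theta-\theta_k}2-\tfrac{n^2}{16}.$$
Since $-\frac{n^2}{16}+\frac{m(n-m)}4=-\frac{(n-2m)^2}{16}$,
$$U=\sum_k\Big[\tfrac3{16}\csc^2\tfrac{\theta-\theta_k}2+\tfrac{h_k}8\cot\tfrac{\theta-\theta_k}2\Big]-\tfrac{(n-2m)^2}{16}.$$

**Step 3: the logarithm.** From $\csc^2\frac s2=\frac4{s^2}+\frac13+\dots$ and $\cot\frac s2=\frac2s+O(s)$ we get $U=\frac3{4s^2}+\frac{a}{s}+b+O(s)$ with
$$a=\tfrac{h_k}4,\qquad b=\tfrac1{16}+\sum_{l\ne k}\Big[\tfrac3{16}B_{kl}^2+\tfrac{h_l}8A_{kl}\Big]-\tfrac{(n-2m)^2}{16}.$$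
The exponents of $\psi$ are $-\frac12,\frac32$. For $\psi=s^{-1/2}(1+c_1s+c_2s^2+\dots)$ the recursion gives $-c_1=a$, and then $0\cdot c_2=ac_1+b$. So there is no logarithm if and only if $a^2=b$, and $16a^2=16b$ is (10.4) for this $k$. Without logarithms all solutions $\psi$ are $s^{-1/2}$ times holomorphic functions, so all $f=p^{1/2}\psi$ are holomorphic at $\theta_k$; with a logarithm they are not. The coefficients of (11.1) are $2\pi$-periodic, so the condition is the same at all points of $\theta_k+2\pi\mathbb Z$, and there are no other singular points. $\square$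

**Lemma 11.2.** For $\boldsymbol\theta\in Y$ there is a bijection $\beta:\mathcal W^{-1}(P_{\boldsymbol z})\to\mathcal H(\boldsymbol\theta)$, characterized by: $f=e^{-im\theta/2}Q(e^{i\theta})$ and $g=e^{-i(n-m)\theta/2}\tilde Q(e^{i\theta})$ solve (11.1) with $h=\beta(Q,\tilde Q)$. The coefficients of $Q,\tilde Q$ are polynomials in $h$ with coefficients holomorphic in $\boldsymbol\theta\in Y$, and $\beta(Q,\tilde Q)$ depends continuously on $(Q,\tilde Q)$ and $\boldsymbol\theta$.

**Step 1: the equation in the variable $x$.** With $x=e^{i\theta}$, $\frac d{d\theta}=i\delta$ and $\cot\frac{\theta-\theta_k}2=i\frac{x+z_k}{x-z_k}$, (11.1) reads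
$$\delta^2f-w\,\delta f-v_hf=0,\qquad w=\frac12\sum_k\frac{x+z_k}{x-z_k}.\tag{11.2}$$
It is Fuchsian. As $\sum_k(a_k-h_k)=0$, $v_h\to-\frac{m(n-m)}4$ both at $x=0$ and at $x=\infty$, while $w\to-\frac n2$ and $w\to\frac n2$ respectively. So at $\infty$ solutions behave like $x^\mu$ with $\mu^2-\frac n2\mu+\frac{m(n-m)}4=0$, i.e. $\mu\in\{\frac m2,\frac{n-m}2\}$, and at $0$ the exponents are $-\frac m2,-\frac{n-m}2$. The differences $\pm\frac{n-2m}2$ are not integers, since $n$ is odd.

**Step 2: from pairs to $h$.** Let $(Q,\tilde Q)\in\mathcal W^{-1}(P)$. By (8.1) and (8.2), $fg'-f'g=i\kappa x^{-n/2}P$ is a nonzero constant times $p$. So $f,g$ are a basis of solutions of a unique equation $y''-\frac{p'}py'+vy=0$, where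
$$v=\frac{f'g''-f''g'}{fg'-f'g}.\tag{11.3}$$
Translation by $2\pi$ multiplies $f,g$ by $(-1)^m,(-1)^{n-m}$, so $v$ is $2\pi$-periodic. Numerator and denominator of (11.3) are $x^{-n/2}$ times polynomials in $x$, the denominator being a constant times $x^{-n/2}P$. So in $x\ne0$, $v$ is rational with at most simple poles, at the $z_k$. Now $v=(\delta^2f-w\,\delta f)/f$. As $x\to\infty$, $f\sim x^{m/2}$ gives $v\to\frac{m^2}4-\frac n2\cdot\frac m2=-\frac{m(n-m)}4$. As $x\to0$, $f\sim Q(0)x^{-m/2}$ with $Q(0)\ne0$ (Proposition 4.1(iv)) gives $v\to\frac{m^2}4-\frac{nm}4$, the same limit. Hence $v=C+\frac18\sum_kb_k\cot\frac{\theta-\theta_k}2$ for constants $C,b_k$. Its limits $C\pm\frac i8\sum_kb_k$ at $\infty$ and $0$ are both $-\frac{m(n-m)}4$, so $\sum_kb_k=0$ and $C=-\frac{m(n-m)}4$. Put $h_k=a_k-b_k$. Then $\sum_kh_k=0$, $v=v_h$, and all solutions are entire. So $h\in\mathcal H(\boldsymbol\theta)$ by Lemma 11.1. Since $b_k$ is $4$ times the residue of $v$ at $\theta_k$,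
$$b_k=4\,\frac{(f'g''-f''g')(\theta_k)}{(fg'-f'g)'(\theta_k)},$$
with nonzero denominator. So $h$ depends continuously on $(Q,\tilde Q)$ and $\boldsymbol\theta$.

**Step 3: from $h$ to pairs.** Let $h\in\mathcal H(\boldsymbol\theta)$. All solutions are entire in $\theta$. Near $x=0$ there are solutions $f=x^{-m/2}(\mathrm{const}+O(x))$ and $g=x^{-(n-m)/2}(\mathrm{const}+O(x))$ with nonzero constants. They extend to entire functions of $\theta$, and translation by $2\pi$ multiplies them by $(-1)^m$ and $(-1)^{n-m}$. These eigenvalues are *different*, since $n$ is odd. So $Q=x^{m/2}f$ and $\tilde Q=x^{(n-m)/2}g$ are single-valued and holomorphic in $x\in\mathbb C$. They have polynomial growth at $\infty$, a regular singular point, so they are polynomials. The exponents at $\infty$ give $\deg Q\in\{m,\frac n2\}$ and $\deg\tilde Q\in\{\frac n2,n-m\}$. As $\frac n2$ is not an integer, $\deg Q=m$ and $\deg\tilde Q=n-m$. Normalize them to be monic. The Wronskian satisfies $(fg'-f'g)'=\frac{p'}p(fg'-f'g)$ and $f,g$ are independent, so it is a nonzero multiple of $p$. By (8.1) and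 (8.2), $\mathcal W(Q,\tilde Q)$ is proportional to $P$; both being monic, they are equal.

**Step 4: the constructions are mutually inverse.** Given $h$, the functions $f,g$ span the two eigenlines of the translation on the solution space, so they are determined up to scalars. Starting from a pair, one recovers that pair. Starting from $h$, the pair's equation is (11.1) for this $h$, and $h$ is read off from the residues of $v_h$.

**Step 5: polynomial dependence.** Expand at $\infty$: $w=\frac n2+\sum_{j\ge1}w_jx^{-j}$, $v_h=-\frac{m(n-m)}4+\sum_{j\ge1}v_jx^{-j}$, where $w_j$ is holomorphic in $\boldsymbol\theta$ and $v_j$ is affine in $h$ with coefficients holomorphic on $Y$. Insert $f=\sum_rq_rx^{\frac m2-r}$, $q_0=1$, into (11.2). With $\mu=\frac m2-r$ the diagonal factor is $(\mu-\frac m2)(\mu-\frac{n-m}2)$, so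
$$-r\big(m-\tfrac n2-r\big)q_r=\sum_{j=1}^r\big[w_j(\tfrac m2-r+j)+v_j\big]q_{r-j}.$$
For $r\ge1$ the factor on the left is nonzero, since $n$ is odd. So the $q_r$ are polynomials in $h$ as claimed. The recursion for $\tilde Q$ is the same with $m$ and $n-m$ exchanged. $\square$

## 12. Where $D_1\ne0$ the joint spectrum is simple and complete

We know that the joint spectrum is contained in $\mathcal H(\boldsymbol\theta)=\beta(\mathcal W^{-1}(P_{\boldsymbol z}))$. Does every point of $\mathcal H(\boldsymbol\theta)$ occur? A connectedness argument on the source of $\mathcal W$ answers this without constructing eigenvectors.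

**Lemma 12.1.** If $\boldsymbol\theta\in Y$ and $D_1(P_{\boldsymbol z})\ne0$, then the joint spectrum of $(H_k)$ on $V_m$ equals $\mathcal H(\boldsymbol\theta)$, and every joint generalized eigenspace is one-dimensional.

**Step 1: a function on a connected space.** Let $X^0\subset\mathbb C^n$ be the set of pairs $\mathsf p=(Q,\tilde Q)$ such that $P=\mathcal W(\mathsf p)$ satisfies $D_1(P)\operatorname{disc}(P)P(0)\ne0$. Since $\mathcal W$ is surjective, $X^0$ is the complement in $\mathbb C^n$ of the zero set of a nonzero polynomial, so it is connected. For $\mathsf p\in X^0$ choose $\boldsymbol\theta\in Y$ with $P_{\boldsymbol z}=\mathcal W(\mathsf p)$, and let $\mu(\mathsf p)$ be the dimension of the joint generalized eigenspace in $V_m$ with eigenvalue $\beta(\mathsf p)$. This does not depend on $\boldsymbol\theta$. Indeed, replacing $\theta_k$ by $\theta_k+2\pi$ leaves $A$, $p'/p$, $v_h$, and hence $\beta(\mathsf p)$, unchanged and flips the sign of $B_{kl}$ for all $l$; this conjugates all $H_l$ by $\sigma_k^z$, which preserves $V_m$. Permuting the $\theta$'s permutes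 tensor factors and the indices of $h$.

**Step 2: $\mu$ is locally constant.** Over a small ball in $\{D_1\operatorname{disc}(P)P(0)\ne0\}$ the $N$ points $\mathsf p_i$ of the fiber (Section 5, Step 4, and the inverse function theorem) and $\boldsymbol\theta$ can be chosen to move continuously. The joint spectrum lies in the $N$ distinct points $\beta(\mathsf p_i)$. Choose a linear form $\ell$ that separates these points at the center; after shrinking the ball, the numbers $\ell(\beta(\mathsf p_i))$ stay in disjoint discs. The number of eigenvalues of $\ell(H)=\ell(H_1,\dots,H_n)$ in the $i$-th disc, with algebraic multiplicity, is $\mu(\mathsf p_i)$, and it is constant by continuity of the characteristic polynomial.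

**Step 3: the constant is $1$.** So $\mu$ is constant on $X^0$. The joint generalized eigenspaces decompose $V_m$, so summing over a fiber gives $N\mu=\dim V_m=N$, and $\mu\equiv1$. For $\boldsymbol\theta\in Y$, $\operatorname{disc}(P_{\boldsymbol z})P_{\boldsymbol z}(0)\ne0$ holds automatically, so the lemma follows. $\square$

## 13. No ramification over the circle

**Proposition 13.1.** If $\boldsymbol\theta^0\in Y\cap\mathbb R^n$, then $d\mathcal W$ is invertible at every point of $\mathcal W^{-1}(P_{\boldsymbol z^0})$. Consequently this fiber has exactly $N$ points.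

Suppose $d\mathcal W_{\mathsf p}$ is singular at some $\mathsf p\in\mathcal W^{-1}(P_{\boldsymbol z^0})$.

**Step 1: a real direction that is not in the image of $d\mathcal W_{\mathsf p}$.** The map $\pi:\boldsymbol\theta\mapsto P_{\boldsymbol z}$ is a local biholomorphism at $\boldsymbol\theta^0$, because the roots are distinct. So $L=d\pi^{-1}(\operatorname{im}d\mathcal W_{\mathsf p})$ is a proper complex subspace of $\mathbb C^n$, and $\mathbb R^n\not\subset L$. The entire function $d(\boldsymbol\theta)=D_1(P_{\boldsymbol z})$ is not identically zero; let $d_r\neq0$ be the lowest homogeneous part of its Taylor series at $\boldsymbol\theta^0$. The zeros of $d_r$ in $\mathbb R^n$ and the proper real subspace $L\cap\mathbb R^n$ both have measure zero. So we can choose $\tau\in\mathbb R^n\setminus L$ with $d_r(\tau)\ne0$. Put $\boldsymbol\theta(t)=\boldsymbol\theta^0+t\tau$ and $z_k(t)=e^{i\theta_k(t)}$. For small real $t\ne0$, $\boldsymbol\theta(t)\in Y$ and $D_1(P_{\boldsymbol z(t)})=t^rd_r(\tau)+O(t^{r+1})\ne0$, so Lemma 12.1 applies.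

**Step 2: analytic eigenvalues.** The matrices $H_k(t)=H_k(\boldsymbol\theta(t))|_{V_m}$ are commuting, Hermitian and real-analytic in $t$. Choose a small $t_1\ne0$ and a real linear form $\ell$ such that $\ell(H(t_1))$ has simple spectrum. We use Rellich's theorem: a real-analytic one-parameter family of Hermitian matrices has a real-analytic orthonormal eigenbasis (Kato, *Perturbation Theory for Linear Operators*, Ch. II, §6). So $\ell(H(t))$ has an orthonormal eigenbasis $e_1(t),\dots,e_N(t)$ analytic in $t$ near $0$, on an interval containing $t_1$. Its analytic eigenvalues are pairwise distinct at $t_1$, so they are pairwise distinct except at isolated $t$. Where they are distinct, each $e_i(t)$ is a joint eigenvector of all $H_k(t)$, since these commute with $\ell(H(t))$; by continuity this holds for all $t$ in the interval. So the joint eigenvalues $h_k^{(i)}(t)=\langle e_i(t),H_k(t)e_i(t)\rangle$ are analytic in $t$.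

**Step 3: analytic curves in the source of $\mathcal W$.** By Section 10, $h^{(i)}(t)\in\mathcal H(\boldsymbol\theta(t))$, also at $t=0$. By Lemma 11.2 the curves $\mathsf p_i(t)=\beta^{-1}(h^{(i)}(t))$ are analytic, with $\mathcal W(\mathsf p_i(t))=P_{\boldsymbol z(t)}$. For $t\ne0$ they exhaust the fiber, by Lemma 12.1.

**Step 4: contradiction.** A holomorphic map $\mathbb C^n\to\mathbb C^n$ with finite fibers is open. So there are $t_j\to0$, $t_j\ne0$, and points of $\mathcal W^{-1}(P_{\boldsymbol z(t_j)})$ converging to $\mathsf p$. Passing to a subsequence, these points are $\mathsf p_i(t_j)$ for a fixed $i$, so $\mathsf p_i(0)=\mathsf p$. Differentiating $\mathcal W(\mathsf p_i(t))=\pi(\boldsymbol\theta(t))$ at $t=0$ gives $d\mathcal W_{\mathsf p}(\mathsf p_i'(0))=d\pi(\tau)$. But $\tau\notin L$ means $d\pi(\tau)\notin\operatorname{im}d\mathcal W_{\mathsf p}$.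

So $J\ne0$ at all points of the fiber, and by Step 4 of Section 5 it has exactly $N$ points. $\square$

## 14. Real eigenvalues and symmetric roots: end of the proof of Theorem 9.1

Let $\boldsymbol\theta\in Y\cap\mathbb R^n$. By Proposition 13.1 there are exactly $N$ pairs, and $P_{\boldsymbol z}$ is a regular value of $\mathcal W$.

**Step 1: every $h\in\mathcal H(\boldsymbol\theta)$ is a joint eigenvalue, hence real.** Write $h=\beta(\mathsf p)$. Parameters $\boldsymbol\theta^{(j)}\to\boldsymbol\theta$ with $D_1\neq0$ exist, since $\{D_1\neq0\}$ is dense. By the inverse function theorem at the regular point $\mathsf p$ there are $\mathsf p^{(j)}\to\mathsf p$ in the fibers over $\boldsymbol\theta^{(j)}$. By Lemma 12.1, $\beta(\mathsf p^{(j)})$ is a joint eigenvalue at $\boldsymbol\theta^{(j)}$, and by Lemma 11.2 it tends to $h$. A limit of unit joint eigenvectors along a subsequence is a joint eigenvector with eigenvalue $h$. Since the $H_k(\boldsymbol\theta)$ are Hermitian, $h\in\mathbb R^n$.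

**Step 2: symmetry of the roots.** Now $p'/p$ and $v_h$ are real for real $\theta$. So with $f$ also $f^*(\theta)=\overline{f(\bar\theta)}$ solves (11.1), and translation by $2\pi$ multiplies $f^*$ by the same $(-1)^m$. The eigenline is one-dimensional, so $f^*$ is proportional to $f$. If $x=e^{i\theta}$ then $e^{i\bar\theta}=1/\bar x$, and $f^*=x^{m/2}\,\overline{Q(1/\bar x)}$. So $x^m\overline{Q(1/\bar x)}$ is proportional to $Q(x)$: the roots of $Q$, which are nonzero, are invariant under $x\mapsto1/\bar x$ with multiplicities. The same argument applies to $\tilde Q$.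

**Step 3: the count.** By Proposition 4.1(ii) the critical points are the root sets of those $Q$ without multiple root, so there are $\binom nm-b(\boldsymbol z)$ of them, and by Step 2 each is invariant under $\xi\mapsto1/\bar\xi$. By Propositions 4.1(iii) and 13.1 they are all nondegenerate. By Proposition 4.1(iv) a multiple root of $Q$ is a double root at some $z_k$. For $m=1$, $Q$ is linear, so $b(\boldsymbol z)=0$ and the count is $n$, in agreement with Proposition 1.1. $\square$
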